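# Gromov ellipticity of punctured affine cones

Throughout, $\mathbb K$ is an algebraically closed field of characteristic zero. Varieties, morphisms and vector bundles are algebraic, and "point" means closed point unless stated otherwise.

## 1. Theorem A: elliptic varieties have elliptic punctured cones

**Theorem A.** Let $X\subset\mathbb P^n$ be a smooth irreducible elliptic projective variety of positive dimension, let $\hat Y\subset\mathbb A^{n+1}$ be the affine cone over $X$ with vertex $0$, and let $Y=\hat Y\setminus\{0\}$. Then $Y$ is elliptic.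

Here is what the words mean.

**Definition (spray).** Let $S$ be a smooth variety of positive dimension. A *spray of rank $r$* over $S$ is a triple $(E,p,s)$, where $p\colon E\to S$ is a vector bundle of rank $r$ and $s\colon E\to S$ is a morphism which agrees with $p$ on the zero section, that is, $s(0_x)=x$ for all $x$. The *velocity* of the spray at $x$ is the linear map $ds|_{E_x}\colon E_x=T_{0_x}E_x\to T_xS$. The spray is *dominating at $x$* if its velocity at $x$ is onto. The variety $S$ is (*Gromov*) *elliptic* if it has a spray that is dominating at every point.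

So a spray attaches to each point $x$ a family of curves $t\mapsto s(te)$, $e\in E_x$, that start at $x$. It is dominating if the initial velocities fill the tangent space. The curves must be defined for *all* $t\in\mathbb A^1$, and this is what makes the notion restrictive.

*Two non-examples.* (i) Let $X$ be a smooth projective curve of genus $\ge1$. Every morphism $\mathbb A^1\to X$ extends to $\mathbb P^1\to X$ and is therefore constant. All velocities of all sprays vanish, and $X$ is not Gromov elliptic (even when it is an "elliptic curve"). (ii) $\mathbb G_m$ is not elliptic: a morphism $\mathbb A^r\to\mathbb G_m$ is a unit of a polynomial ring, hence constant.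

*The cone.* The projection $\pi\colon Y\to X$ is a principal $\mathbb G_m$-bundle. The kernel of $d\pi_y$, the *vertical direction* at $y$, is spanned by the *Euler vector* $y$ itself. For a line bundle $\Lambda$ let $\Lambda^\times$ be the complement of its zero section. The total space of $\mathcal O_X(-1)$ is $\{(x,y): y\in\text{line }x\}\subset X\times\mathbb A^{n+1}$, and projection to $\mathbb A^{n+1}$ identifies $\mathcal O_X(-1)^\times$ with $Y$. In particular $Y$ is smooth and irreducible. For $U\subset X$ we write $Y_U=\pi^{-1}(U)$.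

The converse of Theorem A, that ellipticity of $Y$ forces ellipticity of $X$, is recorded as a known fact by Kaliman and Zaidenberg in "Gromov ellipticity of cones over projective manifolds", arXiv:2303.02036 (2023). They leave open whether ellipticity of $X$ alone is sufficient. Theorem A says that it is.

A refinement replaces the cone by a torus torsor. For line bundles $L_1,\dots,L_k$ on $X$ put
$$P=P(L_1,\dots,L_k)=(L_1^{-1})^\times\times_X\cdots\times_X(L_k^{-1})^\times,\qquad \pi\colon P\to X .$$
This is a $\mathbb G_m^k$-torsor over $X$, and every $\mathbb G_m^k$-torsor over $X$ is of this form. For $k=1$ and $L_1=\mathcal O_X(1)$ we get $P=Y$.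

**Theorem B.** Let $X$ be a smooth irreducible projective variety of positive dimension and $L_1,\dots,L_k\in\operatorname{Pic}X$. Then $P$ is elliptic if and only if $X$ is elliptic and $L_1,\dots,L_k$ are $\mathbb Z$-linearly independent in $\operatorname{Pic}X$.

**Corollary.** Let $X$ be as in Theorem B. If $X$ is elliptic and $L$ is any line bundle on $X$ (of any sign), then $L^\times$ is elliptic if and only if $L\not\cong\mathcal O_X$. Also, the punctured cone over $X\subset \mathbb P^n$ is elliptic if and only if $X$ is.

*Small cases of Theorem B.* On $X=\mathbb P^1$ the choice $L_1=\mathcal O$ gives $P=\mathbb P^1\times\mathbb G_m$. It carries a nonconstant unit, and we will see that this is an obstruction. On $X=\mathbb P^1\times\mathbb P^1$ the independent pair $\mathcal O(1,0),\mathcal O(0,1)$ gives $P=(\mathbb A^2\setminus0)^2$.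

We prove Theorem A first (Sections 2–4). Its proof uses one pole along a generic line. Theorem B (Sections 5–9) needs poles along several divisors at infinity.

## 2. The projective line and the missing vertical direction

Take $X=\mathbb P^1$, so that $Y=\mathbb A^2\setminus0$. The two unipotent subgroups of $SL_2$ give a spray on $\mathbb P^1$ with trivial bundle of rank $2$. It is induced by
$$\hat s(t,y)=\begin{pmatrix}1&t_1\\0&1\end{pmatrix}\begin{pmatrix}1&0\\t_2&1\end{pmatrix}y=\bigl(y_1+t_1y_2+t_1t_2y_1,\ y_2+t_2y_1\bigr).$$
The same formula is a spray on $Y$. Its velocity image at $y$ is $A_y=\operatorname{span}\{(y_2,0),(0,y_1)\}$.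

* If $y_1y_2\neq0$, then $A_y=T_yY$.
* At $y=(1,0)$ we get $A_y=\mathbb K(0,1)$, and at $y=(0,1)$ we get $A_y=\mathbb K(1,0)$. These lines are transversal to the vertical direction $\mathbb K y$. So the spray on $\mathbb P^1$ is dominating at every point, but the spray on $Y$ is *not* dominating at these $y$: the vertical direction is missing.

This shows where the first natural approach stops. One lifts the spray of $X$ to $Y$ (always possible, by Lemma 1 below). The lift reaches all directions modulo the vertical one, and nothing forces it to reach the vertical one.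

A second natural attempt is to add curves that move $y$ inside its fiber. This cannot work: the fiber is isomorphic to $\mathbb G_m$, and every morphism $\mathbb A^1\to\mathbb G_m$ is constant. The curve $\tau\mapsto(1+\tau)^Dy$ has the right velocity $Dy$ at $\tau=0$, but it hits the vertex at $\tau=-1$.

The way out is to cancel that zero by a pole. In the example, decompose $\hat s=\hat s_0+\hat s_1+\hat s_2$ by degree in $t$:
$$\hat s_0=y,\qquad \hat s_1=(t_1y_2,\,t_2y_1),\qquad \hat s_2=(t_1t_2y_1,\,0).$$
Let the spray parameter be $t=\frac{\tau^2}{1+\tau}(1,1)$, which runs through $\infty$ at $\tau=-1$, and multiply by $(1+\tau)^2$: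
$$\tilde K(y,\tau)=(1+\tau)^2\,\hat s\Bigl(\tfrac{\tau^2}{1+\tau}(1,1),y\Bigr)=(1+\tau)^2y+\tau^2(1+\tau)(y_2,y_1)+\tau^4(y_1,0).$$
This is polynomial in $\tau$. At $\tau=-1$ its value is $(y_1,0)$, which is nonzero as soon as $y_1\ne0$. For $\tau\ne-1$ it is nonzero because $\hat s$ takes values in $Y$. Its velocity at $\tau=0$ is $2y$, the vertical direction. At $y=(1,0)$ the curve is $\bigl((1+\tau)^2+\tau^4,\ \tau^2(1+\tau)\bigr)$, and one sees directly that it avoids the origin.

The map is bad where $y_1=0$. This is repaired by slowing down: $\kappa(y,\tau)=\tilde K(y,y_1\tau)$ is defined on all of $Y\times\mathbb A^1$, equals $y$ where $y_1=0$, and has velocity $2y_1\,y$. So $\hat s$ together with $\kappa$ is dominating at $(1,0)$.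

At $y=(0,1)$ there is one more obstacle: $\hat s_2(\cdot,(0,1))\equiv0$, so the recipe gives the value $0$ at $\tau=-1$. The pole of $\hat s$ has order at most $1$ at this $y$ but order $2$ at nearby $y$ for general $t$. No single power of $1+\tau$ suits all nearby points. The remedy is to travel to a good point before $\tau$ reaches $-1$. Put $\tilde G(y,\tau)=\hat s((-\tau,0),y)=(y_1-\tau y_2,\,y_2)$ and replace $y$ by $\tilde G(y,\tau)$ in the formula for $\tilde K$. For $y=(0,1)$ we have $\tilde G=(-\tau,1)$ and
$$\tilde K=\bigl(-\tau(1+\tau)^2+\tau^2(1+\tau)-\tau^5,\ (1+\tau)^2-\tau^3(1+\tau)\bigr).$$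
At $\tau=-1$ this is $(1,0)\neq0$. Its velocity at $\tau=0$ is $(-1,2)=2y-(1,0)$. The correction $(1,0)$ lies in $A_y$, so $A_y$ and this velocity span $T_yY$.

Everything in the proof of Theorem A is visible here. What remains is to build the same objects for a general spray.

## 3. Lifting, globalizing and composing

**Lemma 1 (lifting).** Let $S$ be a smooth irreducible variety, $U\subset S$ nonempty open, $p\colon E\to U$ a vector bundle with zero section $z$, and $s\colon E\to S$ a morphism such that $s\circ z$ is the inclusion $U\subset S$. Let $\Lambda$ be a line bundle on $S$. There is a unique isomorphism $\theta\colon p^*(\Lambda|_U)\to s^*\Lambda$ with $z^*\theta=\mathrm{id}$.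

*Proof.* Since $U$ is smooth, $p^*\colon\operatorname{Pic}U\to\operatorname{Pic}E$ is an isomorphism (Fulton, *Intersection Theory*, Thm 3.3(a)). Its inverse is $z^*$, because $p\circ z=\mathrm{id}$. Now $z^*s^*\Lambda=\Lambda|_U=z^*p^*\Lambda|_U$, so there is some isomorphism $\theta'\colon p^*(\Lambda|_U)\to s^*\Lambda$. Its restriction $z^*\theta'$ is an automorphism of $\Lambda|_U$, that is, multiplication by a unit $g$ on $U$. Then $\theta=(p^*g)^{-1}\theta'$ satisfies $z^*\theta=\mathrm{id}$.

Two such $\theta$ differ by a unit on $E$ that equals $1$ on the zero section. Over a small affine open $U'\subset U$ it is a unit of the polynomial ring $\mathcal O(U')[t_1,\dots,t_r]$ over a domain. So it does not involve the $t_i$, and hence it is $1$. $\square$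

Consequently $s$ lifts to
$$\hat s\colon E\times_U\Lambda^\times|_U\to\Lambda^\times,\qquad \hat s(e,y)=\theta_e(y).$$
It lies over $s$ and satisfies $\hat s(0,y)=y$ and $\hat s(e,\lambda y)=\lambda\,\hat s(e,y)$. Conversely, a lift with these properties is an isomorphism $\theta$ as in the lemma, so it is unique. We call it the *normalized lift*. In Section 2 the formula for $\hat s$ on $\mathbb A^2\setminus0$ is linear in $y$ and is the identity for $t=0$, so it is the normalized lift of the spray on $\mathbb P^1$.

The second lemma turns a family of curves over an open set into one over all of $X$, as the substitution $\tau\mapsto y_1\tau$ did above.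

**Lemma 2 (globalization).** Let $X\subset\mathbb P^n$ be smooth, projective and irreducible, $\ell$ a form of degree $m\ge1$ not vanishing identically on $X$, and $U=X\setminus\{\ell=0\}$. Let $K\colon U\times\mathbb A^1\to X$ satisfy $K(u,0)=u$, with normalized lift $\tilde K\colon Y_U\times\mathbb A^1\to Y$ (Lemma 1 for the bundle $U\times\mathbb A^1$ and $\Lambda=\mathcal O_X(-1)$). Then:

(a) there are $N\ge1$ and a morphism $\kappa\colon Y\times\mathbb A^1\to Y$ with $\kappa(y,0)=y$ and $\kappa(y,\tau)=\tilde K(y,\ell(y)^N\tau)$ on $Y_U\times\mathbb A^1$;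

(b) there are a line bundle $M$ on $X$, a rank-one spray $\bar\kappa\colon M\to X$, and an isomorphism of line bundles $M_U\cong U\times\mathbb A^1$ under which $\bar\kappa|_{M_U}=K$.

*Proof.* (a) Since $\ell(0)=0$, we have $Y_U=\hat Y\setminus\{\ell=0\}$, an affine variety with $\mathcal O(Y_U)=\mathcal O(\hat Y)[1/\ell]$. Hence
$$\tilde K(y,\tau)=y+\sum_{j=1}^J\tau^jk_j(y),\qquad k_j\in\mathcal O(Y_U)^{n+1}.$$
Choose $N\ge1$ with $\ell^Nk_j\in\ell\,\mathcal O(\hat Y)^{n+1}$ for all $j\geq 1$. Then also $\ell^{Nj}k_j=\ell^{N(j-1)}\ell^Nk_j\in\ell\,\mathcal O(\hat Y)^{n+1}$. Put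
$$\kappa(y,\tau)=y+\sum_{j\ge1}\tau^j\ell(y)^{Nj}k_j(y).$$
This is a regular map $Y\times\mathbb A^1\to\mathbb A^{n+1}$. Where $\ell\ne0$ it equals $\tilde K(y,\ell(y)^N\tau)\in Y$. Where $\ell=0$ it equals $y\ne0$. As $Y_U\times\mathbb A^1$ is dense, all values lie in the closed set $\hat Y$, and none is $0$. So $\kappa$ maps to $Y$.

(b) Over $U$ we compute $\tilde K\bigl(\lambda y,\ \ell(\lambda y)^N\lambda^{-Nm}\tau\bigr)=\tilde K(\lambda y,\ell(y)^N\tau)=\lambda\tilde K(y,\ell(y)^N\tau)$. Hence $\kappa(\lambda y,\lambda^{-Nm}\tau)=\lambda\kappa(y,\tau)$ over $U$, and by density everywhere. Let $\mathbb G_m$ act on $Y\times\mathbb A^1$ by $\lambda(y,\tau)=(\lambda y,\lambda^{-Nm}\tau)$. The quotient $M=(Y\times\mathbb A^1)/\mathbb G_m$ is a line bundle on $X$, and $\pi\circ\kappa$ descends to $\bar\kappa\colon M\to X$ with $\bar\kappa([y,0])=\pi(y)$. Over $U$ the map $[y,\tau]\mapsto(\pi(y),\ell(y)^N\tau)$ is well defined and is an isomorphism of line bundles. Since $\bar\kappa([y,\tau])=\pi(\tilde K(y,\ell(y)^N\tau))=K(\pi(y),\ell(y)^N\tau)$, it carries $\bar\kappa|_{M_U}$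 to $K$. $\square$

**Lemma 3 (composition).** Let $(N,\sigma)$ be a spray and $(M,\kappa)$ a rank-one spray on a smooth irreducible variety $S$. Then $N\oplus M$ carries a spray with velocity $(\nu,\mu)\mapsto d\sigma(\nu)+d\kappa(\mu)$.

*Proof.* By Lemma 1 there is an isomorphism $\psi\colon p_N^*M\to\sigma^*M$ over $N$ which is the identity on the zero section. For $\nu\in N_x$ and $\mu\in M_x$ we have $\psi_\nu(\mu)\in M_{\sigma(\nu)}$. So $(\nu,\mu)\mapsto\kappa(\psi_\nu(\mu))$ is a morphism $N\oplus M\to S$. It equals $\kappa(\mu)$ for $\nu=0$, and $\kappa(0_{\sigma(\nu)})=\sigma(\nu)$ for $\mu=0$. In particular it is a spray, and its velocity, being linear, is the stated sum. $\square$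

## 4. A pole that cancels a zero: proof of Theorem A

Let $(E,p,s)$ be a dominating spray on $X$.

**Step 1: lift the spray and reduce to the vertical direction.** Put $E_Y=E\times_XY$ and let $\hat s\colon E_Y\to Y\subset\mathbb A^{n+1}$ be the normalized lift for $\Lambda=\mathcal O_X(-1)$. It is a spray on $Y$ with $\pi(\hat s(e,y))=s(e)$. Let $A_y\subset T_yY$ be the image of its velocity at $y$. Since $s$ is dominating,
$$d\pi(A_y)=T_{\pi(y)}X\qquad\text{for all }y\in Y. \tag{1}$$
So it suffices to find further sprays whose velocities, together with $A_y$, produce the Euler vector $y$.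

**Step 2: split $\hat s$ into homogeneous parts, to control its pole at infinity.** Functions on $E_Y$, over $Y$, form $\bigoplus_j\operatorname{Sym}^jE_Y^\vee$. So there is a finite decomposition $\hat s=\sum_{j=0}^D\hat s_j$ with regular $\hat s_j\colon E_Y\to\mathbb A^{n+1}$ such that
$$\hat s_j(te,y)=t^j\hat s_j(e,y),\qquad \hat s_j(e,\lambda y)=\lambda\hat s_j(e,y),\qquad \hat s_0(e,y)=y,\qquad \hat s_D\not\equiv0.$$
The second property follows by comparing coefficients of $t^j$ in $\hat s(te,\lambda y)=\lambda\hat s(te,y)$. We have $D\ge1$: otherwise $\hat s(e,y)=y$, so $s=p$ and all velocities vanish, contrary to domination and $\dim X>0$.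

Let $\Omega\subset X$ be the image of $\{\hat s_D\neq0\}\subset E_Y$ under the open map $E_Y\to X$. It is open and nonempty. It is the set of points over which the pole has the full order $D$ in some direction.

**Step 3: near a given $x_0\in X$, travel to $\Omega$.** The map $s|_{E_{x_0}}\colon E_{x_0}\to X$ has surjective differential at $0$. So it is smooth there, hence dominant. Pick $e_0\in E_{x_0}$ with $x_1:=s(e_0)\in\Omega$. Let $U_1\ni x_0$ be an affine open set and $e$ a section of $E$ over $U_1$ with $e(x_0)=e_0$. Put
$$G(u,\tau)=s(-\tau e(u)),\qquad \tilde G(y,\tau)=\hat s(-\tau e(\pi(y)),y)$$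
on $W=U_1\times\mathbb A^1$ and on $Y_{U_1}\times\mathbb A^1$, respectively. Then $\tilde G(y,\tau)\in Y$ lies over $G(\pi(y),\tau)$, $\tilde G(y,0)=y$, and $G(x_0,-1)=x_1$.

**Step 4: run the spray parameter through infinity at $\tau=-1$.** Since $x_1\in\Omega$, there is $v_1\in E_{x_1}$ with $\hat s_D(v_1,y_1)\ne0$ for $y_1\in\pi^{-1}(x_1)$. By homogeneity the choice of $y_1$ does not matter. As $W$ is affine, there is a section $v$ of $G^*E$ over $W$ with $v(x_0,-1)=v_1$. Define
$$\tilde K(y,\tau)=\sum_{j=0}^D\tau^{2j}(1+\tau)^{D-j}\,\hat s_j\bigl(v(\pi(y),\tau),\tilde G(y,\tau)\bigr)\in\mathbb A^{n+1}.$$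
This makes sense since $v(\pi(y),\tau)\in E_{G(\pi(y),\tau)}$ and $\tilde G(y,\tau)$ lies over the same point. It is regular on $Y_{U_1}\times\mathbb A^1$ and homogeneous of degree $1$ in $y$.

* For $\tau\ne-1$: $\tilde K=(1+\tau)^D\,\hat s\bigl(\frac{\tau^2}{1+\tau}v,\tilde G\bigr)\in Y$.
* For $\tau=-1$: only $j=D$ survives, so $\tilde K(y,-1)=\hat s_D(v(\pi(y),-1),\tilde G(y,-1))$. This lies in the closed set $\hat Y$ by density. If $\pi(y)=x_0$, it is $\hat s_D(v_1,\cdot)$ at a point over $x_1$, hence nonzero.

The set of $y\in Y_{U_1}$ with $\tilde K(y,-1)\ne0$ is open, $\mathbb G_m$-invariant and contains $\pi^{-1}(x_0)$. So it is $Y_{U_2}$ for an open $U_2$ with $x_0\in U_2\subset U_1$.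

Choose a form $\ell$ of positive degree with $\ell(x_0)\ne0$ that vanishes on $X\setminus U_2$, and put $U=X\setminus\{\ell=0\}\subset U_2$. Then $\tilde K\colon Y_U\times\mathbb A^1\to Y$ is a morphism, $\tilde K(y,0)=\hat s_0(\cdot,y)=y$, and by homogeneity it lies over a morphism $K\colon U\times\mathbb A^1\to X$ with $K(u,0)=u$. By uniqueness it is the normalized lift of $K$.

**Step 5: compute the velocity.** Modulo $\tau^2$ only $j=0$ contributes, so $\tilde K\equiv(1+\tau)^D\,\tilde G(y,\tau)$. Hence
$$\partial_\tau\tilde K(y,0)=D\,y-w,\qquad w=d\hat s\bigl(e(\pi(y))\bigr)\in A_y. \tag{2}$$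

**Step 6: extend over $Y$.** Lemma 2(a) gives $\kappa\colon Y\times\mathbb A^1\to Y$ with $\kappa(y,0)=y$ and $\partial_\tau\kappa(y,0)=\ell(y)^N(Dy-w)$ for $y\in Y_U$, where $\ell(y)\ne0$. Since $D\ne0$ in $\mathbb K$, the space $A_y+\mathbb K\,\partial_\tau\kappa(y,0)$ contains $y$, which spans $\ker d\pi_y$. By (1) it equals $T_yY$, for every $y\in Y_U$.

**Step 7: combine finitely many charts.** The point $x_0$ was arbitrary. Cover $X$ by finitely many such sets $U_{(1)},\dots,U_{(q)}$, with maps $\kappa_1,\dots,\kappa_q$. On the bundle $E_Y\oplus\mathcal O_Y^q$ put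
$$S(e,y;\tau_1,\dots,\tau_q)=\kappa_q\bigl(\cdots\kappa_2(\kappa_1(\hat s(e,y),\tau_1),\tau_2)\cdots,\tau_q\bigr).$$
On the zero section $S$ is the identity. If all parameters but one vanish, $S$ reduces to $\hat s$ or to one $\kappa_i$. So the velocity image at $y$ is $A_y+\sum_i\mathbb K\,\partial_\tau\kappa_i(y,0)$, which is $T_yY$ for every $y\in Y$. Thus $Y$ is elliptic. $\blacksquare$

## 5. Units on torsors and the necessity half of Theorem B

Let $P$ be elliptic with dominating spray $(N,S)$.

**Step 1: $X$ is elliptic.** We push the spray of $P$ down along local sections. Fix an embedding $X\subset\mathbb P^n$. Given $x_0\in X$, take $U=X\setminus\{\ell=0\}\ni x_0$, with $\ell$ a form of positive degree, so small that there are a section $y\colon U\to P$ and a basis $\nu_1,\dots,\nu_r$ of $y^*N$. The maps $K_i(u,\tau)=\pi(S(\tau\nu_i(u)))$ satisfy $K_i(u,0)=u$. Their velocities $d\pi(dS(\nu_i(u)))$ span $d\pi(T_{y(u)}P)=T_uX$ for all $u\in U$. By Lemma 2(b) they extend to rank-one sprays on $X$ which jointly dominate over $U$. Finitely many such $U$ cover $X$. Composing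 all the rank-one sprays by Lemma 3 gives a dominating spray on $X$.

**Step 2: the $L_i$ are independent.** A relation would produce a unit, and units are invisible to sprays. Suppose $\bigotimes L_i^{m_i}\cong\mathcal O_X$ with $m\ne0$. Then $\varphi(y_1,\dots,y_k)=\bigotimes y_i^{m_i}$ is a unit on $P$. It is nonconstant, as the torus acts on it through the nontrivial character $\lambda\mapsto\prod\lambda_i^{m_i}$. On each fiber $N_y\cong\mathbb A^r$ the unit $\varphi\circ S$ is constant, so $d\varphi_y\circ dS|_{N_y}=0$. By domination $d\varphi=0$, and in characteristic $0$ this makes $\varphi$ constant on the irreducible variety $P$, a contradiction. $\square$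

For example, with $L_1=\mathcal O(1)$ and $L_2=\mathcal O(2)$ on $\mathbb P^1$ the unit is $y_1^2\otimes y_2^{-1}$.

## 6. Why one pole is not enough for a torus torsor

We turn to sufficiency. Until the end of Section 9, $(E,p,s)$ is a dominating spray on $X$ of rank $r$, and $L_1,\dots,L_k$ are independent.

The method of Section 4 used an embedding: values in a vector space were needed to speak of a pole. For $L_i$ that are not ample we write them as differences of very ample bundles. Choose a very ample $B$ such that all $A_i:=L_i\otimes B$ are very ample, and put $\mathcal L=\{B,A_1,\dots,A_k\}$. For $\Lambda\in\mathcal L$ let $V_\Lambda=H^0(X,\Lambda)^*$. Then $\Lambda^{-1}\subset V_\Lambda\otimes\mathcal O_X$ is the tautological line subbundle, and $(\Lambda^{-1})^\times\subset V_\Lambda\setminus0$ is the punctured cone over $X\subset\mathbb P(V_\Lambda)$. As in Section 4, the normalized lift $\hat s_\Lambda$ of $s$ to $(\Lambda^{-1})^\times$ splits into homogeneous parts, $\hat s_\Lambda=\sum_{j\le D_\Lambda}\hat s_{\Lambda,j}$.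

Repeating Section 4 with parameter $\frac{\tau^2}{1+\tau}v$ gives, for $\Lambda\in\mathcal L$, a vertical velocity $D_\Lambda y$ modulo velocities of the lifted spray. For the torsor of $L_i=A_i\otimes B^{-1}$ this becomes $D_{A_i}-D_B$ times the Euler vector. So we obtain a single vector $(D_{A_i}-D_B)_i\in\mathbb Z^k$, which cannot span $\mathbb Q^k$ when $k\ge2$. It may even be zero for $k=1$, as follows.

*Example.* Let $X=\mathbb P^1\times\mathbb P^1$ with the product of two copies of the spray of Section 2, with parameters $(t_1,t_2)$ and $(t_3,t_4)$. Take $L=\mathcal O(1,-1)$, $B=\mathcal O(1,2)$ and $A=\mathcal O(2,1)$. The lift for $\mathcal O(a,b)$ with $a,b\geq 1$ is the tensor product of the $a$-th symmetric power of the first lift and the $b$-th symmetric power of the second. Each of the two lifts has degree $2$, and a product of nonzero top-degree parts is nonzero. So $D_A=2\cdot2+2=6$ and $D_B=2+2\cdot2=6$, with difference $0$. Yet other arcs to infinity see $L$: along $(t_1,t_2,t_3,t_4)=(v_1/q,v_2/q,v_3,v_4)$ with general $v$ and base point only the first factor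 has a pole, of order $2$. The lifts for $A$ and $B$ then have poles of order $4$ and $2$, with difference $2$.

So we must use several ways of going to infinity in the fibers of $E$, and show that *together* they detect every independent family. This is done by compactifying the generic fiber.

## 7. Pole vectors along boundary divisors

Let $F_0=\mathbb K(X)$, with generic point $\eta$, and fix $E_\eta\cong\mathbb A^r_{F_0}$. The map $(p,s)\colon E\to X\times X$ is a morphism of smooth $X$-schemes (via the first factor). On each fiber over $x$ its differential at $0_x$ is onto, so it is smooth along the zero section. Its restriction to $\eta$ is $s_\eta\colon\mathbb A^r_{F_0}\to X_{F_0}$, which is smooth at $0$ and hence dominant, since $X_{F_0}$ is irreducible. In particular $r\ge1$.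

Let $Z$ be the normalization of the closure of the graph of $s_\eta$ in $\mathbb P^r_{F_0}\times X_{F_0}$. Over $\mathbb A^r_{F_0}$ the graph is already closed and normal, being isomorphic to $\mathbb A^r_{F_0}$. So $Z$ is a normal projective $F_0$-variety that contains $\mathbb A^r_{F_0}$ as the preimage of $\mathbb A^r_{F_0}\subset\mathbb P^r_{F_0}$. The projection $\tilde s\colon Z\to X_{F_0}$ extends $s_\eta$, and it is surjective, being proper and dominant. The complement $Z\setminus\mathbb A^r_{F_0}$ is the support of the pullback of the hyperplane at infinity, hence a finite union of prime divisors. We denote these by $\Xi$.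

For $\Lambda\in\mathcal L$ choose a nonzero $y_\Lambda\in\Lambda^{-1}_\eta$. Then $t_\Lambda:=\hat s_\Lambda(\cdot,y_\Lambda)$ is a nowhere vanishing section of $s_\eta^*\Lambda^{-1}$ on $\mathbb A^r_{F_0}$. As a rational section of $\tilde s^*\Lambda^{-1}$ on $Z$ it has divisor
$$\operatorname{div}t_\Lambda=-\sum_\Xi a_\Lambda(\Xi)\,\Xi,\qquad a_\Lambda(\Xi)\in\mathbb Z .$$
So $a_\Lambda(\Xi)$ is the pole order of the lift along $\Xi$. The *pole vector* of $\Xi$ is
$$\alpha(\Xi)=\bigl(a_{A_i}(\Xi)-a_B(\Xi)\bigr)_{i=1}^k\in\mathbb Z^k.$$

**Proposition 4.** The vectors $\alpha(\Xi)$ span $\mathbb Q^k$.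

*Proof.* Otherwise there is $0\ne m\in\mathbb Z^k$ with $\sum_im_i\alpha_i(\Xi)=0$ for all $\Xi$. Put $L=\bigotimes L_i^{m_i}$. The rational section $\bigotimes_i(t_{A_i}\otimes t_B^{-1})^{m_i}$ of $\tilde s^*L^{-1}$ has zero divisor on the normal variety $Z$. So it is a nowhere vanishing regular section, and $\tilde s^*L_{F_0}$ is trivial.

We descend this to $X_{F_0}$. Let $Z'\subset Z$ be the closure of a closed point of the generic fiber of $\tilde s$. It maps generically finitely, of some degree $\delta'\ge1$, onto $X_{F_0}$. By the projection formula (Fulton, Prop. 2.5(c)),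
$$\delta'\,c_1(L_{F_0})\cap[X_{F_0}]=\tilde s_*\bigl(c_1(\tilde s^*L_{F_0})\cap[Z']\bigr)=0 .$$
On the smooth variety $X_{F_0}$ a line bundle is determined by its divisor class, so $L^{\delta'}_{F_0}\cong\mathcal O$.

We descend this to $X$. A trivialization over $X\times\operatorname{Spec}F_0$ is defined over $X\times X'$ for some nonempty open $X'\subset X$, so the pullback of $L^{\delta'}$ to $X\times X'$ is trivial. Restricting to $X\times\{\mathrm{pt}\}$ gives $\bigotimes L_i^{\delta'm_i}=L^{\delta'}\cong\mathcal O_X$ with $\delta'm\ne0$. This contradicts $\mathbb Z$-linear independence. $\square$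

To use $\Xi$ in a formula like that of Section 4 we need an explicit arc that meets $\Xi$. In the trivialization of $E_\eta$, write $\hat s_\Lambda(\cdot,y_\Lambda)=P_\Lambda=\sum_jP_{\Lambda,j}$. This is a $V_\Lambda$-valued polynomial in $r$ variables over $F_0$ of degree $\le D_\Lambda$, and $P_{\Lambda,j}$ is its homogeneous part of degree $j$.

**Proposition 5.** For each $\Xi$ there are a finite extension $F/F_0$ and $\sigma_0\in F[q,q^{-1}]^r$ such that for all $\Lambda\in\mathcal L$
$$P_\Lambda(\sigma_0)=q^{-a_\Lambda(\Xi)}\,b_\Lambda(q),\qquad b_\Lambda\in V_\Lambda\otimes F[q],\quad b_\Lambda(0)\ne0 .$$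

*Proof.* *A formal arc.* Since $Z$ is normal, $\Xi$ is reduced and $\operatorname{char}F_0=0$, both $Z$ and $\Xi$ are smooth at general points of $\Xi$. Take a closed point $z\in\Xi$ where both are smooth and which lies on no other boundary component. Let $F$ be its residue field and $\zeta$ a local equation of $\Xi$ at $z$. As $\Xi$ is regular at $z$, $\zeta$ is part of a regular system of parameters. As $F/F_0$ is separable, $\hat{\mathcal O}_{Z,z}\cong F[[\zeta,z_2,\dots,z_r]]$ over $F_0$. The assignment $\zeta\mapsto q$, $z_i\mapsto0$ gives an arc $\operatorname{Spec}F[[q]]\to Z$ whose generic point avoids the boundary, i.e. an element $\sigma_0\in F((q))^r$. Near $z$,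
$$t_\Lambda=\zeta^{-a_\Lambda(\Xi)}\cdot\text{unit}\cdot\text{(generator of the line } \tilde s^*\Lambda^{-1}\subset V_\Lambda\otimes\mathcal O_Z),$$
and the generator does not vanish at $z$ as a vector of $V_\Lambda\otimes F$. Pulling back to the arc gives the claim with $b_\Lambda\in V_\Lambda\otimes F[[q]]$.

*Truncation.* Say $\sigma_0\in q^{-m'}F[[q]]^r$ with $m'\ge0$. If $\sigma_0$ is changed by an element of $q^{m''}F[[q]]^r$ with $m''\ge0$, then $P_\Lambda(\sigma_0)$ changes by an element of $q^{m''-m'(D_\Lambda-1)}V_\Lambda\otimes F[[q]]$. For $m''$ large all these exponents exceed $-a_\Lambda(\Xi)$, so $b_\Lambda$ remains a power series with the same $b_\Lambda(0)$. Hence we may truncate $\sigma_0$ to a Laurent polynomial. Then $b_\Lambda$ is both a power series and a Laurent polynomial, so it is a polynomial. $\square$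

In Section 4 the arc was $\sigma_0=q^{-1}v$, with $F=F_0$. In general a proper extension $F$ cannot be excluded by this construction: the arc may be a multivalued function of the base point.

**Spreading out.** Fix $\Xi$ and write $a_\Lambda=a_\Lambda(\Xi)$ and $\sigma_0=q^{-m}\sum_{i=0}^I\rho_iq^i$ with $m\ge0$. The data live over an open set. There is a nonempty affine open $X_2\subset X$ such that $E|_{X_2}$ is trivialized (extending the trivialization at $\eta$), each $y_\Lambda$ extends to a section $X_2\to(\Lambda^{-1})^\times$, and the normalization $\nu\colon V_0\to X_2$ of $X_2$ in $F$ is finite étale of degree $\delta=[F:F_0]$ (it is generically étale as $\operatorname{char}\mathbb K=0$). Here $V_0$ is integral and affine with function field $F$. Then $P_\Lambda$ has coefficients in $\mathcal O(X_2)$. After inverting an element of $\mathcal O(X_2)$ we have $\rho_i\in\mathcal O(V_0)^r$ and $b_\Lambda\in V_\Lambda\otimes\mathcal O(V_0)[q]$. Removing from $X_2$ the image of the zero set of $b_\Lambda(0)$, a proper closed subset since $\nu$ is finite, and passing to a smaller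 affine open set, we may assume that $b_\Lambda(0)$ vanishes nowhere on $V_0$. Writing $\nu^*P_\Lambda$ for the polynomial with coefficients pulled back to $V_0$, we have
$$(\nu^*P_\Lambda)(\sigma_0)=q^{-a_\Lambda}\,b_\Lambda(q)\quad\text{in }V_\Lambda\otimes\mathcal O(V_0)[q,q^{-1}]. \tag{3}$$
Multiply (3) by $q^{mD_\Lambda}$. The left side becomes $\sum_jq^{m(D_\Lambda-j)}(\nu^*P_{\Lambda,j})(\sum_i\rho_iq^i)$, a polynomial in $q$. As $b_\Lambda(0)\ne0$, it follows that
$$mD_\Lambda-a_\Lambda\ge0\qquad(\Lambda\in\mathcal L). \tag{4}$$

## 8. Placing the poles on an étale cover inside $U\times\mathbb A^1$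

Fix $x_0\in X$ and $\Xi$. We want a family of curves $K(u,\tau)$ that starts at $u$, travels into $X_2$, and there follows the arc $\sigma_0$ to $\Xi$. Since $\sigma_0$ is $\delta$-valued, the pole cannot sit at one value $\tau=-1$. Instead it sits at the $\delta$ roots of a polynomial $R(u,\tau)$, one for each branch. In Section 4 only the top part $\hat s_D$ mattered at the pole. Here several Taylor coefficients of $\sigma_0$ matter, so the journey must end in $X_2$ with high order of contact.

**Step 1: realize the cover as $\{R=0\}$.** As in Section 4, choose $e_0\in E_{x_0}$ with $s(e_0)\in X_2$, an affine open $U\ni x_0$ over which all $\Lambda\in\mathcal L$ are trivial, and a section $e$ of $E$ over $U$ with $e(x_0)=e_0$. Shrinking $U$, we may assume that $\Phi:=s\circ e$ maps $U$ into $X_2$. Let $V=U\times_{X_2}V_0$ (via $\Phi$ and $\nu$), finite étale of degree $\delta$ over $U$, and let $j\colon V\to V_0$ be the projection. There are $\delta$ distinct points of $V$ over $x_0$. Choose $f\in\mathcal O(V)$ with values $1,\frac12,\dots,\frac1\delta$ at these points. Shrink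 $U$ so that $\mathcal O(V)$ is free over $\mathcal O(U)$, and let $R\in\mathcal O(U)[\tau]$ be the characteristic polynomial of multiplication by $f$, which is monic of degree $\delta$. By Cayley–Hamilton, $\tau\mapsto f$ defines
$$\mathcal O(U)[\tau]/(R)\to\mathcal O(V).$$
At $x_0$ it is onto, by the Vandermonde determinant. By Nakayama it is onto after shrinking $U$. A surjection of free modules of equal finite rank is an isomorphism, so
$$V=\{R=0\}\subset W:=U\times\mathbb A^1 .$$
Put $R_0(u)=R(u,0)$. Since $R(x_0,\tau)=\prod_{i=1}^\delta(\tau-\frac1i)$, after shrinking, $R_0$ is a unit on $U$, and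
$$\gamma(u):=\frac{\partial_\tau R(u,0)}{R_0(u)},\qquad \gamma(x_0)=\sum_{i=1}^\delta\frac1{0-1/i}=-\frac{\delta(\delta+1)}2\neq0. \tag{5}$$

**Step 2: travel into $X_2$ with contact of order $h$ along $V$.** Let $h\geq1$ be an integer with $h>\max_\Lambda(mD_\Lambda-a_\Lambda)$, and put
$$c=1-(R/R_0)^h,\qquad G(u,\tau)=s(c\,e(u)),\qquad \tilde G_\Lambda(y,\tau)=\hat s_\Lambda(c\,e(\pi(y)),y).$$
Since $c(u,0)=0$, we have $G(u,0)=u$ and $\tilde G_\Lambda(y,0)=y$. (For $\delta=1$, $f=1$ and $h=1$ this is $R=\tau-1$ and $c=\tau$: the journey of Section 4 with the opposite sign of $\tau$.)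

Let $V_{(h)}=\operatorname{Spec}\mathcal O(W)/(R^h)$, a nilpotent thickening of $V$. As $V\to U$ is étale, the identity of $V$ extends uniquely to a $U$-morphism $\varrho\colon V_{(h)}\to V$. Now $c\equiv1$ on $V_{(h)}$, so $G|_{V_{(h)}}=\Phi\circ\mathrm{pr}_U|_{V_{(h)}}$. The projection $V_{(h)}\to U$ is $\varrho$ followed by $V\to U$, and $\Phi$ composed with $V\to U$ is $\nu\circ j$. Hence
$$G|_{V_{(h)}}=\nu\circ j\circ\varrho. \tag{6}$$

**Step 3: prescribe the arc along $V_{(h)}$ and switch it off at $\tau=0$.** By (6), $G^*E|_{V_{(h)}}$ is trivialized by the trivialization of $E|_{X_2}$, and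
$$\rho:=\sum_{i=0}^I(j\varrho)^*(\rho_i)\,R^i$$
is a section of it: the numerator of $\sigma_0$ with $q=R$. Since $R\equiv R_0$ modulo $\tau$ with $R_0$ a unit, $R$ is a unit modulo $\tau^2$, so $(R^h)+(\tau^2)=\mathcal O(W)$. As $W$ is affine, the Chinese remainder theorem for the module $H^0(W,G^*E)$ gives $\hat\rho\in H^0(W,G^*E)$ with
$$\hat\rho|_{V_{(h)}}=\rho\qquad\text{and}\qquad\hat\rho\in\tau^2H^0(W,G^*E).$$
Define, first where $R\ne0$,
$$\tilde K_\Lambda(y,\tau)=(R/R_0)^{a_\Lambda}\;\hat s_\Lambda\bigl(R^{-m}\hat\rho,\ \tilde G_\Lambda(y,\tau)\bigr).$$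

**Proposition 6.** $\tilde K_\Lambda$ extends to a morphism $(\Lambda^{-1})^\times|_U\times\mathbb A^1\to(\Lambda^{-1})^\times$.

*Proof.* Where $R\ne0$ there is nothing to do. By (6), $V$ lies in the open set $W^\circ=G^{-1}(X_2)$. Let $y_U$ be a trivializing section of $\Lambda^{-1}$ over $U$. On $W^\circ$ both $\tilde G_\Lambda(y_U(u),\tau)$ and $y_\Lambda(G(u,\tau))$ are nowhere vanishing sections of $G^*\Lambda^{-1}$, so they differ by a unit. Since $\hat s_\Lambda$ and $\tilde G_\Lambda$ are homogeneous of degree $1$ in $y$ and $R_0$ is a unit, it suffices to show that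
$$R^{a_\Lambda}\,\hat s_\Lambda(R^{-m}\hat\rho,\,y_\Lambda\circ G)\quad\text{is regular and nonvanishing near each point of }V. \tag{7}$$
On $W^\circ$ the trivialization of $E|_{X_2}$ makes $\hat\rho$ an $r$-tuple of functions, and $\hat s_{\Lambda,j}(\hat\rho,y_\Lambda\circ G)=(G^*P_{\Lambda,j})(\hat\rho)$ is regular. Consider the regular $V_\Lambda$-valued function
$$H:=R^{mD_\Lambda}\hat s_\Lambda(R^{-m}\hat\rho,y_\Lambda\circ G)=\sum_jR^{m(D_\Lambda-j)}(G^*P_{\Lambda,j})(\hat\rho).$$
Reduce it modulo $R^h$. By (6) the coefficients of $G^*P_{\Lambda,j}$ become the images under $(j\varrho)^*$ of those of $\nu^*P_{\Lambda,j}$, and $\hat\rho$ becomes $\rho$. So $H|_{V_{(h)}}$ is the image of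
$$\sum_jq^{m(D_\Lambda-j)}(\nu^*P_{\Lambda,j})\Bigl(\sum_i\rho_iq^i\Bigr)=q^{mD_\Lambda}(\nu^*P_\Lambda)(\sigma_0)=q^{mD_\Lambda-a_\Lambda}b_\Lambda(q)$$
(using (3)) under the ring homomorphism $\mathcal O(V_0)[q]\to\mathcal O(V_{(h)})$ given by $g\mapsto(j\varrho)^*g$, $q\mapsto R$. Let $\hat b$ be a local lift to $W^\circ$ of the image of $b_\Lambda(q)$. Then locally
$$H=R^{mD_\Lambda-a_\Lambda}\,\hat b+R^h g,\qquad g\text{ regular}.$$
Since $R$ is a nonzerodivisor and $h>mD_\Lambda-a_\Lambda\ge0$ by (4), we may divide by $R^{mD_\Lambda-a_\Lambda}$: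
$$R^{a_\Lambda}\hat s_\Lambda(R^{-m}\hat\rho,y_\Lambda\circ G)=\hat b+R^{\,h-mD_\Lambda+a_\Lambda}g .$$
This is regular. On $V$ we have $R=0$ and $\varrho=\mathrm{id}$, so its restriction to $V$ is $b_\Lambda(0)\circ j$, which vanishes nowhere. This proves (7). So $\tilde K_\Lambda$ extends to a regular $V_\Lambda$-valued map without zeros. By density its values lie in the closed cone over $X\subset\mathbb P(V_\Lambda)$, hence in $(\Lambda^{-1})^\times$. $\square$

**Step 4: one map $K$, and its lifts to first order.** Each $\tilde K_\Lambda$ is homogeneous of degree $1$ in $y$, so it lies over a morphism $W\to X$. On the dense set $R\ne0$ this morphism is $s(R^{-m}\hat\rho)$, independent of $\Lambda$. So all $\tilde K_\Lambda$ lie over one morphism $K\colon W\to X$. At $\tau=0$ we have $\hat\rho=0$ and $R=R_0$, so $\tilde K_\Lambda(y,0)=y$ and $K(u,0)=u$. Thus $\tilde K_\Lambda$ is the normalized lift of $K$. Since $\hat\rho\in\tau^2H^0(W,G^*E)$ and $R$ is a unit modulo $\tau^2$, we have $\hat s_\Lambda(R^{-m}\hat\rho,\tilde G_\Lambda)\equiv\hat s_\Lambda(0,\tilde G_\Lambda)=\tilde G_\Lambda$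 modulo $\tau^2$. Therefore
$$\tilde K_\Lambda(y,\tau)\equiv(R/R_0)^{a_\Lambda}\,\tilde G_\Lambda(y,\tau)\pmod{\tau^2}, \tag{8}$$
and, differentiating,
$$\partial_\tau\tilde K_\Lambda(y,0)=a_\Lambda\gamma(u)\,y+d\hat s_\Lambda\bigl(\partial_\tau c(u,0)\,e(u)\bigr),\qquad u=\pi(y).$$

Finally, shrink $U$ to the form $X\setminus\{\ell=0\}$ in the embedding of $X$ given by $B$, with $x_0\in U$ and $\ell$ of positive degree.

## 9. Spanning the torus directions: end of the proof of Theorem B

**Step 1: lift $s$ to $P$.** Lemma 1, applied to $L_1^{-1},\dots,L_k^{-1}$, lifts $s$ to a spray $\hat s_P$ on $P$ with bundle $\pi^*E$. By uniqueness, its component on $(L_i^{-1})^\times=(A_i^{-1}\otimes B)^\times$ is $\hat s_{A_i}\otimes\hat s_B^{-1}$. Let $A_y\subset T_yP$ be its velocity image. Then $d\pi(A_y)=T_{\pi(y)}X$.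

**Step 2: lift $K$ to $P$ and read off the vertical velocity.** Likewise $K$ lifts to $P$ over $U$ with components $\tilde K_{A_i}\otimes\tilde K_B^{-1}$. By (8), modulo $\tau^2$ the $i$-th component is
$$(R/R_0)^{a_{A_i}-a_B}\;\tilde G_{A_i}\otimes\tilde G_B^{-1},$$
and the $\tilde G_{A_i}\otimes\tilde G_B^{-1}$ are the components of $\hat s_P(c\,e,y)$. So the velocity of this lift at $y\in P$ over $u\in U$ is
$$\gamma(u)\sum_{i=1}^k\alpha_i(\Xi)\,\varepsilon_i+d\hat s_P\bigl(\partial_\tau c(u,0)\,e(u)\bigr)\ \in\ \gamma(u)\sum_{i=1}^k\alpha_i(\Xi)\,\varepsilon_i+A_y, \tag{9}$$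
where $\varepsilon_1,\dots,\varepsilon_k$ are the Euler vectors of the factors, a basis of $\ker d\pi_y$.

**Step 3: make it a spray on all of $P$.** Apply Lemma 2(b) to $K$ on $U$, in the embedding given by $B$. This extends $K$ to a rank-one spray $\bar\kappa\colon M\to X$ with $\bar\kappa|_{M_U}=K$. By Lemma 1 (for $L_1^{-1},\dots,L_k^{-1}$) it lifts to a rank-one spray on $P$ with bundle $\pi^*M$. Over $U$ this is, by uniqueness, the lift of Step 2, with velocity (9).

**Step 4: span.** By Proposition 4 choose $\Xi^{(1)},\dots,\Xi^{(k)}$ such that $\alpha(\Xi^{(1)}),\dots,\alpha(\Xi^{(k)})$ is a basis of $\mathbb Q^k$. It is also a basis of $\mathbb K^k$, as $\operatorname{char}\mathbb K=0$. For a given $x_0$, Section 8 and Step 3, applied to each $\Xi^{(l)}$, give $k$ rank-one sprays on $P$. By (5), $\gamma(x_0)\ne0$ for each of them. So for $y\in\pi^{-1}(x_0)$ their velocities (9) together with $A_y$ span a space that contains $\varepsilon_1,\dots,\varepsilon_k$, that is, $\ker d\pi_y$, and that surjects onto $T_{x_0}X$. This space is $T_yP$. The set of $y\in P$ where these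 sprays jointly dominate is open. It is also torus-invariant, since all lifts commute with the torus. So it is the full preimage of an open neighborhood of $x_0$.

**Step 5: compose.** Finitely many such neighborhoods cover $X$. Composing $\hat s_P$ with the finitely many resulting rank-one sprays by Lemma 3, on the smooth irreducible variety $P$, yields a spray on $P$ that dominates everywhere. So $P$ is elliptic. $\blacksquare$

**Proof of the Corollary.** Let $X$ be elliptic. Apply Theorem B with $k=1$ and $L_1=L^{-1}$: $L^\times$ is elliptic if and only if $L$ is not a torsion element of $\operatorname{Pic}X$. So we must show that $\operatorname{Pic}X$ has no torsion. The map $s|_{E_x}\colon\mathbb A^r\to X$ is dominant, so $X$ is unirational. Being smooth and projective, it is algebraically simply connected (J.-P. Serre, *On the fundamental group of a unirational variety*, 1959; see also Debarre, *Higher-Dimensional Algebraic Geometry*, Cor. 4.18). Suppose $L$ has exact order $d>1$. A trivialization of $L^d$ makes $\bigoplus_{i=0}^{d-1}L^i$ a sheaf of algebras, and its spectrum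 is an étale cyclic covering of degree $d$ of $X$. For $0<i<d$ we have $H^0(X,L^i)=0$: the $d$-th power of a nonzero section would be a nonzero section of $L^{id}\cong\mathcal O_X$, hence a nonzero constant, so the section would trivialize $L^i$. So the global functions on the covering are the constants and it is connected, contrary to simple connectedness.

For the last statement, $\mathcal O_X(1)$ is ample on a variety of positive dimension, so it is not torsion. Theorem B with $k=1$ and $L_1=\mathcal O_X(1)$ says that the punctured cone is elliptic if and only if $X$ is. $\square$
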